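\title{The number of semi-magic hypercubes is not a polynomial in the line sum}

\begin{abstract}
Let $H_n^d(t)$ be the number of $d$-dimensional arrays of side $n$ with nonnegative integer entries in which every axis-parallel line has sum $t$. We prove that $H_n^d$ is a polynomial in $t$ if and only if $\min(n,d)\le 2$. More precisely, for $n,d\ge3$ and $\delta=(n-1)^d-7(n-2)$, the coefficients of $t^j$ in the quasi-polynomial $H_n^d$ are constant for $j>\delta$, and the coefficient of $t^\delta$ is $a+(-1)^tb$ with $b>0$. The proof studies the largest faces of the cone of nonnegative arrays whose linear span contains only lattice points of even line sum. They have codimension $7(n-2)$, one of them comes from a closed cycle of seven lines, and each of them is unimodular in the transversal directions and contributes with the positive factor $2^{-7(n-2)}$ to the pole of the generating function at $-1$.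
\end{abstract}

\section{Introduction}

Let $n,d\ge1$. The elements of $X_d=\{0,1,\dots,n-1\}^d$ are called \emph{cells}, and a \emph{line} is a set of $n$ cells obtained by fixing all coordinates but one. A \emph{semi-magic hypercube} of order $n$ and dimension $d$ is an array $\lambda\colon X_d\to\mathbb Z_{\ge0}$ such that $\sum_{z\in\ell}\lambda(z)$ is the same number $t$ for all lines $\ell$. We write $H_n^d(t)$ for the number of these arrays with line sum $t$.

A \emph{quasi-polynomial} is a function $t\mapsto\sum_{j}c_j(t)t^j$ (finite sum) whose coefficients $c_j$ are periodic functions on $\mathbb Z$. The $c_j$ are determined by the values at $t\ge0$, because on each residue class modulo a common period the function is a polynomial. A \emph{period} of the quasi-polynomial is an integer $p\ge1$ with $c_j(t+p)=c_j(t)$ for all $j$ and $t$. Ehrhart's theorem says that for a polytope $\mathcal P\subset\mathbb R^N$ with rational vertices the function $t\mapsto\#(t\mathcal P\cap\mathbb Z^N)$ on $\mathbb Z_{\ge0}$ is a quasi-polynomial of degree $\dim\mathcal P$, and a polynomial if all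 vertices are integral. The function $H_n^d$ is the Ehrhart function of the polytope of nonnegative real arrays with all line sums $1$; it is a quasi-polynomial of degree $(n-1)^d$.

In the degenerate cases it is a polynomial. For $n=1$ we have $H_1^d(t)=1$. For $n=2$ a line consists of two cells, so a single entry $x$ determines the array: it has $x$ in the cells whose coordinate sum has one parity and $t-x$ in the others, and $H_2^d(t)=t+1$. For $d=1$ we count compositions, $H_n^1(t)=\binom{t+n-1}{n-1}$. For $d=2$ the polytope is that of doubly stochastic matrices, whose vertices are integral. On the other hand, B\'ona showed that $H_3^3$ is not a polynomial. This leads to the following problem, posed by Beck, Cohen, Cuomo and Gribelyuk \cite{BCCG}: \emph{is it true that for every $n\ge3$ and $d\ge3$ there is no polynomial $p$ with $H_n^d(t)=p(t)$ for all integers $t\ge0$?} We show that the answer is yes, and we locate the top periodic coefficient.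

\begin{theorem}\label{thm:main}
Let $n,d\ge3$, $D=(n-1)^d$ and $\delta=D-7(n-2)$. Then $\delta\ge0$. Write $H_n^d(t)=\sum_jc_j(t)t^j$ with periodic $c_j$. Then $c_j$ is constant for $j>\delta$, and $c_\delta(t)=a+(-1)^tb$ with $b>0$. Moreover, $\sum_tH_n^d(t)x^t$ has a pole at $x=-1$ of order exactly $\delta+1$, and its pole at every root of unity $\zeta\ne\pm1$ has order at most $\delta$. In particular $H_n^d$ is not a polynomial, and every period of it is even.
\end{theorem}

For $n=d=3$ we have $D=8$ and $\delta=1$: the coefficients of $t^8,\dots,t^2$ are constant and the linear coefficient depends on the parity of $t$. Together with the degenerate cases listed above, Theorem~\ref{thm:main} gives the complete answer.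

\begin{corollary}\label{cor:iff}
$H_n^d$ is a polynomial if and only if $\min(n,d)\le2$.
\end{corollary}

One is inclined to guess this as soon as one finds a non-integral vertex of the polytope. But a non-integral vertex does not force a periodic term: contributions can cancel (Example~\ref{ex:triangle}). The proof therefore has to control signs, and it has three parts.

\begin{enumerate}
\item A pole at a root of unity of order $m$ comes from faces of the cone of nonnegative arrays on whose linear span all integral arrays have line sum divisible by $m$ (Section~\ref{sec:cone}). A closed cycle of seven lines gives such a face for $m=2$, of codimension at most $7(n-2)$ (Section~\ref{sec:seven}).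
\item Such a face produces a torsion relation among certain vectors $e_z$ attached to the cells. Theorem~\ref{thm:torsion} says that a torsion relation among linearly independent $e_z$ involves at least $7(n-2)$ cells, and is $2$-torsion in the case of equality. It follows that no face does better than the seven lines, and that all extremal faces have the same simple transversal structure (Section~\ref{sec:words}).
\item An Abel summation over the cone shows that each extremal face contributes a positive amount to the pole at $-1$ (Section~\ref{sec:asymptotics}).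
\end{enumerate}

The proof of Theorem~\ref{thm:torsion} is the longest part. It is an induction on $d$ and occupies Sections~\ref{sec:circuits} and~\ref{sec:torsionproof}. From now on $n\ge3$.

\section{The cone of arrays and its divisible faces}\label{sec:cone}

Let $d\ge3$, $X=X_d$, $D=(n-1)^d$ and $H=H_n^d$. Let $\Lambda$ be the group of arrays $\lambda\in\mathbb Z^X$ all of whose line sums are equal, let $\tau(\lambda)$ be the common line sum, and put
\[
V=\Lambda\otimes\mathbb R\subset\mathbb R^X,\qquad \mathcal C=\{\lambda\in V:\lambda\ge0\}.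
\]
Then $H(t)=\#\{\lambda\in\mathcal C\cap\Lambda:\tau(\lambda)=t\}$. The homomorphism $\tau\colon\Lambda\to\mathbb Z$ is onto, since the indicator function of $\{z: z_1+\dots+z_d\equiv0\bmod n\}$ has line sum $1$. Also $\tau>0$ on $\mathcal C\setminus\{0\}$, since a nonzero nonnegative array has a line with positive sum. We will see in Section~\ref{sec:words} that $\dim V=D+1$.

\subsection*{Detecting periodic terms}
Expanding the periodic coefficients $c_j$ in finite Fourier series, we write $H(t)=\sum_\zeta\zeta^tP_\zeta(t)$, where $\zeta$ runs over roots of unity and the $P_\zeta$ are uniquely determined polynomials, almost all zero. To isolate $P_\zeta$ we twist by $\zeta^{-t}$ and take Abel sums: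
\[
F_\zeta(s)=\sum_{t\ge0}H(t)\zeta^{-t}e^{-st}=\sum_{\lambda\in\mathcal C\cap\Lambda}\zeta^{-\tau(\lambda)}e^{-s\tau(\lambda)}\qquad(s>0).
\]

\begin{lemma}\label{lem:abel}
If $P_\zeta=0$, then $F_\zeta(s)$ is bounded as $s\to0^+$ and $\sum_tH(t)x^t$ has no pole at $\zeta^{-1}$. If $P_\zeta$ has degree $j\ge0$ and leading coefficient $\beta$, then $F_\zeta(s)\sim\beta\,j!\,s^{-j-1}$ as $s\to0^+$, and $\sum_tH(t)x^t$ has a pole of order $j+1$ at $\zeta^{-1}$.
\end{lemma}

\begin{proof}
Let $P$ be a polynomial of degree $j$ with leading coefficient $\beta$. Expanding $P$ in the basis $\binom{t+i}{i}$, $0\le i\le j$, and using $\sum_t\binom{t+i}{i}y^t=(1-y)^{-i-1}$, we get $\sum_tP(t)y^t=R(y)(1-y)^{-j-1}$ with a polynomial $R$ and $R(1)=\beta\,j!$. Apply this to each $P_\omega$ with $y=\omega x$. The term of $\omega$ has its only pole at $x=\omega^{-1}$. At $x=\zeta^{-1}e^{-s}$ the terms with $\omega\ne\zeta$ stay bounded, and the term with $\omega=\zeta$ has $1-y=1-e^{-s}\sim s$.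
\end{proof}

So we have to find the order of growth of $F_\zeta(s)$, a sum with oscillating terms over the lattice points of $\mathcal C$. The terms do not oscillate along a face of $\mathcal C$ on which $\zeta^{\tau}$ is identically $1$.

\subsection*{Faces}
The faces of the polyhedral cone $\mathcal C$ are the sets $G_S=\{\lambda\in\mathcal C:\lambda|_S=0\}$ with $S\subset X$. For a face $G$ let $Z_G$ be the set of cells at which all elements of $G$ vanish. We use the following facts.

\begin{itemize}
\item[(F1)] $G=G_{Z_G}$, and $G\subset G_S$ if and only if $S\subset Z_G$.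
\item[(F2)] $\operatorname{span}G=\{\lambda\in V:\lambda|_{Z_G}=0\}$, and the relative interior of $G$ consists of the $\lambda\in G$ that are positive off $Z_G$. Indeed, adding up one point of $G$ that is positive at $z$ for each $z\notin Z_G$ gives a point $p\in G$ positive off $Z_G$, and $p+\eta\lambda\in G$ for every $\lambda\in V$ vanishing on $Z_G$ and all small $\eta$.
\item[(F3)] $\operatorname{span}G$ is a rational subspace, so $\Lambda_G=\Lambda\cap\operatorname{span}G$ is a lattice of full rank in it, and the relative interior of $G$ contains points of $\Lambda_G$.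
\item[(F4)] If $G'\subsetneq G$ are faces, then $\dim G'<\dim G$, because for $z\in Z_{G'}\setminus Z_G$ the functional $\lambda\mapsto\lambda(z)$ vanishes on $\operatorname{span}G'$ but not on $\operatorname{span}G$.
\end{itemize}

\begin{definition}
Let $m\ge2$. A face $G$ is \emph{$m$-divisible} if $\tau(\Lambda_G)\subset m\mathbb Z$.
\end{definition}

The face $\{0\}$ is $m$-divisible for all $m$. We will show that $F_\zeta(s)=O(s^{-g})$, where $g$ is the largest dimension of an $m$-divisible face and $m$ is the order of $\zeta$. Whether this order is attained depends on the geometry transversal to the largest such faces. Two small cones, not cones of arrays, show what can happen for $\zeta=-1$.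

\begin{example}\label{ex:good}
Take the lattice $\mathbb Z^2$, the cone $x,y\ge0$ and $\tau=2x+y$. The ray $y=0$ is $2$-divisible. The transversal coordinate $y$ takes all integer values, and $\tau\equiv y\pmod 2$. The alternating sum factors:
\[
\sum_{x,y\ge0}(-1)^{y}e^{-s(2x+y)}=\frac1{1-e^{-2s}}\cdot\frac1{1+e^{-s}}\sim\frac1{2s}\cdot\frac12 .
\]
The first factor is the sum over the face. The second tends to the Abel sum $1-1+1-\dots=\frac12$.
\end{example}

\begin{example}\label{ex:triangle}
Take the triangle with vertices $(0,0)$, $(2,0)$, $(1,\frac12)$. Its $t$-th dilate is given by $y\ge0$, $\alpha=x-2y\ge0$, $\beta=2t-2y-x\ge0$ and contains $\sum_{0\le y\le t/2}(2t-4y+1)$ lattice points. For $t=2u$ this is $(u+1)(2u+1)$, for $t=2u+1$ it is $(u+1)(2u+3)$, and both equal $\binom{t+2}2$. So the Ehrhart function is a polynomial, although the ray $\alpha=\beta=0$ of the cone over the triangle contains lattice points $(x,y,t)=(2y,y,2y)$ with even $t$ only. The reason is that on $\mathbb Z^3$ the transversal coordinates $(\alpha,\beta)$ take only values with even sum, and $t\equiv(\alpha+\beta)/2\pmod2$.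 The transversal sum is now $\sum_{j\ge0}(2j+1)(-1)^jq^{2j}=(1-q^2)/(1+q^2)^2$, which tends to $0$ as $q\to1$.
\end{example}

For the cone $\mathcal C$ we will prove that every largest $2$-divisible face $G$ behaves as in Example~\ref{ex:good}: the entries $\lambda(z)$, $z\in Z_G$, can be prescribed freely in $\mathbb Z$, and their sum has the parity of $\tau(\lambda)$. Each transversal coordinate then contributes a factor $\frac12$.

\section{A cycle of seven lines}\label{sec:seven}

Two distinct cells are \emph{collinear} if they lie on a common line, that is, if they differ in exactly one coordinate; the line is then unique. Two distinct cells that are not collinear are \emph{skew}. Three distinct pairwise collinear cells $p,q,r$ lie on one line: if $p,q$ differed only in coordinate $j$ and $p,r$ only in coordinate $k\ne j$, then $q,r$ would differ in two coordinates.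

For matrices, integrality of the vertices reflects the fact that rows and columns form a bipartite structure. To find even line sums we look for an odd cycle. Let $P_0,\dots,P_{k-1}$ be cells, indices modulo $k$, such that $P_{j-1}$ and $P_j$ lie on a line $L_j$ and consecutive lines have different directions. If $\lambda\in\Lambda$ vanishes on each $L_j$ outside $P_{j-1},P_j$, then $\lambda(P_{j-1})+\lambda(P_j)=\tau(\lambda)$, and summing over $j$ gives $k\,\tau(\lambda)=2\sum_j\lambda(P_j)$. For odd $k$ the line sum is even. How short can an odd cycle be? Some direction is used an odd number of times, and not exactly once, since the cycle closes up. So it is used at least three times, at steps no two of which are consecutive; hence $k\ge6$, and $k\ge7$ by parity. An odd cycle needs $n\ge3$, since for $n=2$ every coordinate changes an even number of times, and it needs $d\ge3$, since two directions must alternate. For $n,d\ge3$ the length $7$ is attained. In $X_3$, with coordinates $(x,y,z)$, let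
\begin{gather*}
P_0=(0,0,0),\quad P_1=(1,0,0),\quad P_2=(1,1,0),\quad P_3=(2,1,0),\\
P_4=(2,1,1),\quad P_5=(0,1,1),\quad P_6=(0,0,1),
\end{gather*}
\begin{gather*}
L_1=(*,0,0),\quad L_2=(1,*,0),\quad L_3=(*,1,0),\quad L_4=(2,1,*),\\
L_5=(*,1,1),\quad L_6=(0,*,1),\quad L_7=(0,0,*).
\end{gather*}
Each $L_j$ contains exactly two of the seven cells, namely $P_{j-1}$ and $P_j$ (indices modulo $7$); see Figure~\ref{fig:seven}. Let
\[
Z^*=(L_1\cup\dots\cup L_7)\setminus\{P_0,\dots,P_6\},\qquad |Z^*|\le7(n-2).
\]

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x={(2cm,0cm)},y={(0.8cm,0.6cm)},z={(0cm,1.7cm)}]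
\draw[thick] (0,0,0)--(2,0,0) (1,0,0)--(1,2,0) (0,1,0)--(2,1,0) (2,1,0)--(2,1,2)
  (0,1,1)--(2,1,1) (0,0,1)--(0,2,1) (0,0,0)--(0,0,2);
\fill (0,0,0) circle (2.2pt) node[below left]{$P_0$};
\fill (1,0,0) circle (2.2pt) node[below]{$P_1$};
\fill (1,1,0) circle (2.2pt) node[above left]{$P_2$};
\fill (2,1,0) circle (2.2pt) node[right]{$P_3$};
\fill (2,1,1) circle (2.2pt) node[right]{$P_4$};
\fill (0,1,1) circle (2.2pt) node[below right]{$P_5$};
\fill (0,0,1) circle (2.2pt) node[left]{$P_6$};
\draw[fill=white] (2,0,0) circle (2.6pt) (0,1,0) circle (2.6pt) (1,2,0) circle (2.6pt)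
  (2,1,2) circle (2.6pt) (1,1,1) circle (2.6pt) (0,2,1) circle (2.6pt) (0,0,2) circle (2.6pt);
\end{tikzpicture}
\caption{Seven lines in the $3\times3\times3$ grid ($x$ to the right, $y$ to the back, $z$ up) forming a closed cycle through the cells $P_0,\dots,P_6$. If an array with equal line sums vanishes at the seven white cells, then consecutive black cells add up to the line sum, so every black entry is half the line sum.}
\label{fig:seven}
\end{figure}

\begin{example}\label{ex:three}
Let $n=d=3$. Then $Z^*$ consists of the seven cells $(2,0,0)$, $(1,2,0)$, $(0,1,0)$, $(2,1,2)$, $(1,1,1)$, $(0,2,1)$, $(0,0,2)$. Let $\lambda\in V$ vanish on $Z^*$ and have line sum $2u$. From $\lambda(P_{j-1})+\lambda(P_j)=2u$ we get $\lambda(P_{j-1})=\lambda(P_{j+1})$, and as $7$ is odd, $\lambda(P_j)=u$ for all $j$. Put $w=\lambda(1,0,1)$. Completing the rows and columns of the layers $z=0$ and $z=1$, and then the lines in direction $z$, determines all entries. With $y$ indexing rows and $x$ columns, the layers $z=0,1,2$ are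
\[
\begin{pmatrix}u&u&0\\0&u&u\\u&0&u\end{pmatrix},\qquad
\begin{pmatrix}u&w&u-w\\u&0&u\\0&2u-w&w\end{pmatrix},\qquad
\begin{pmatrix}0&u-w&u+w\\u&u&0\\u&w&u-w\end{pmatrix},
\]
and all line sums are indeed $2u$. So $G=G_{Z^*}$ is the two-dimensional cone $0\le w\le u$, of codimension $9-2=7$, and $Z_G=Z^*$. Integral points of its span have $u\in\mathbb Z$, so $G$ is $2$-divisible. It contains $u+1$ lattice points of line sum $2u$, and
\[
\sum_{\lambda\in G\cap\Lambda}e^{-s\tau(\lambda)}=\sum_{u\ge0}(u+1)e^{-2us}=\frac1{(1-e^{-2s})^2}\sim\frac1{4s^2}.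
\]
By the heuristic of Example~\ref{ex:good}, $G$ should contribute $2^{-7}\cdot\frac14\,s^{-2}$ to $F_{-1}(s)$, which corresponds to a pole of order $2=\delta+1$. Proposition~\ref{prop:limit} confirms this.
\end{example}

In general we must make sure that vanishing on $Z^*$ does not force further entries of a nonnegative array to vanish; otherwise the face could have larger codimension.

\begin{proposition}\label{prop:existence}
For all $n,d\ge3$ the cone $\mathcal C$ has a $2$-divisible face $G\ne\{0\}$ with $\operatorname{codim}G\le7(n-2)$.
\end{proposition}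

\begin{proof}
\emph{Step 1: for $d=3$ there is an array with all line sums $1$ and entries in $[0,1)$ whose zero set is exactly $Z^*$.} For $n=3$ take $u=\frac12$, $w=\frac13$ in Example~\ref{ex:three}. Let $n\ge4$. We define the layers $A_z(x,y)$, $z=0,\dots,n-1$.

Let $A_0(0,0)=A_0(1,0)=A_0(1,1)=A_0(2,1)=\frac12$, for $y\ge2$ let $A_0(0,y)=A_0(2,y)=\frac1{2(n-2)}$ and $A_0(x,y)=\frac1{n-2}$ for $x\ge3$, and let all other entries be $0$. The sums over $x$ are $\frac12+\frac12$ for $y=0,1$ and $\frac1{n-2}+\frac{n-3}{n-2}$ for $y\ge2$. The sums over $y$ are $\frac12+\frac{n-2}{2(n-2)}$ for $x=0,2$, $\frac12+\frac12$ for $x=1$, and $\frac{n-2}{n-2}$ for $x\ge3$. All of them equal $1$.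

Let $A_1(0,0)=A_1(0,1)=A_1(2,1)=\frac12$, for $x\ge1$ and $y\ne1$ let $A_1(x,y)=\gamma_x\alpha_y/(n-\frac32)$, where $\gamma_2=\alpha_0=\frac12$ and all other $\gamma_x$ ($x\ge1$) and $\alpha_y$ ($y\geq 2$) equal $1$, and let all other entries be $0$. Since $\sum_{x\ge1}\gamma_x=\sum_{y\ne1}\alpha_y=n-\frac32$, the block $x\ge1$, $y\ne1$ has sums $\alpha_y$ over $x$ and $\gamma_x$ over $y$. Hence the sums of $A_1$ over $x$ are $\frac12+\frac12$ for $y=0,1$ and $1$ for $y\ge2$; the sums over $y$ are $\frac12+\frac12$ for $x=0,2$ and $1$ for the other $x$.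

All entries of $A_0$ are at most $\frac12$. The entries of $A_1$ in the block are at most $1/(n-\frac32)\le\frac25$, so $A_1\le\frac12$ with equality only at $(0,0),(0,1),(2,1)$, where $A_0$ equals $\frac12,0,\frac12$. Therefore $A_0+A_1=1$ at $(0,0)$ and $(2,1)$, and $A_0+A_1<1$ elsewhere. For $z\ge2$ put $A_z(x,y)=(1-A_0(x,y)-A_1(x,y))/(n-2)$. Its row and column sums are $(n-2)/(n-2)=1$, the sums in direction $z$ are $1$ by construction, and its entries lie in $[0,\frac12]$.

The zeros of $A_0$ are $(x,0)$ with $x\ge2$, $(1,y)$ with $y\ge2$, and $(x,1)$ with $x=0$ or $x\ge3$: these are the cells of $Z^*$ on $L_1,L_2,L_3$. The zeros of $A_1$ are $(x,1)$ with $x=1$ or $x\ge3$ and $(0,y)$ with $y\ge2$: the cells of $Z^*$ on $L_5,L_6$. The zeros of $A_z$, $z\ge2$, are $(2,1)$ and $(0,0)$: the cells of $Z^*$ on $L_4,L_7$.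

\emph{Step 2: raising the dimension.} Let $\lambda$ be an array on $X_d$ with line sums $1$ and entries in $[0,1)$. Put $\lambda'(p,0)=\lambda(p)$ and $\lambda'(p,i)=(1-\lambda(p))/(n-1)$ for $i\ge1$. Lines in the new direction have sum $1$, and lines in a layer $i\ge1$ have sum $(n-1)/(n-1)=1$. The zeros of $\lambda'$ are those of $\lambda$, placed in layer $0$, because $\lambda<1$; and the entries of $\lambda'$ lie again in $[0,1)$. So for every $d\ge3$ there is an array in $\mathcal C$ with line sums $1$ and zero set $Z^*\times\{0\}^{d-3}$. We write again $Z^*,L_j,P_j$ for the objects embedded in $X_d$ in this way.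

\emph{Step 3.} Let $G=G_{Z^*}$. By Step 2, $G\ne\{0\}$ and $Z_G=Z^*$, so by (F2) $\operatorname{codim}G\le|Z^*|\le7(n-2)$. Every $\lambda\in\Lambda_G$ vanishes on $Z^*$, so $7\tau(\lambda)=2\sum_j\lambda(P_j)$ and $\tau(\lambda)$ is even.
\end{proof}

This construction is the step of the proof of Theorem~\ref{thm:main} that requires $d\ge3$.

\section{Words and the largest divisible faces}\label{sec:words}

A divisible face is a statement about the sublattice spanned by the coordinate functionals $\lambda\mapsto\lambda(z)$, $z\in Z_G$. Modulo $\tau$ these functionals live in the dual of the lattice of arrays with line sum $0$, and this dual has a tensor product structure that allows induction on $d$. In the first two subsections $d\ge0$ is arbitrary; $X_0$ is a point.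

\subsection*{Words and layers}
Let $U=\mathbb Z^n/\mathbb Z(1,\dots,1)$, and let $e_0,\dots,e_{n-1}$ be the images of the basis vectors, so that $\sum_ie_i=0$. Put $U_d=U^{\otimes d}$, a free abelian group of rank $(n-1)^d$, with $U_0=\mathbb Z$, and $e_z=e_{z_1}\otimes\dots\otimes e_{z_d}$ for $z\in X_d$. By right exactness of the tensor product, $U_d$ is the quotient of $\mathbb Z^{X_d}=(\mathbb Z^n)^{\otimes d}$ by the subgroup generated by the indicator functions $\mathbf 1_\ell$ of lines.

\begin{definition}
Let $A$ be an abelian group. A function $\omega\colon X_d\to A$ is an \emph{$A$-word} if $\sum_ze_z\otimes\omega(z)=0$ in $U_d\otimes A$. The group of $A$-words is $W_d(A)$, and $|\omega|=|\operatorname{supp}\omega|$ is the \emph{weight}. A word \emph{on} $Y\subset X_d$ is a word with support contained in $Y$.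
\end{definition}

For a line $\ell$ and $\alpha\in A$ the function $\alpha\mathbf 1_\ell$ is a word; we call it a \emph{line word}. We have $W_0(A)=0$. Since $U_d$ is free, for $A\subset A'$ the map $U_d\otimes A\to U_d\otimes A'$ is injective, so an $A$-valued function is an $A$-word if and only if it is an $A'$-word. A $\mathbb Q$-word is a linear relation among the $e_z$. Since $U_d\otimes\mathbb Q/\mathbb Z=(U_d\otimes\mathbb Q)/U_d$, a function $\theta\colon X_d\to\mathbb Q/\mathbb Z$ with rational lift $q$ is a word if and only if $\sum_zq_ze_z\in U_d$. For example, $\frac12\sum_{j=1}^7\mathbf 1_{L_j}$ is a $\mathbb Q/\mathbb Z$-word that vanishes at each $P_j$, where two halves add up to an integer, and so is supported in $Z^*$.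

Let $d\ge1$, fix a direction, and let $\omega_0,\dots,\omega_{n-1}\colon X_{d-1}\to A$ be the \emph{layers} of $\omega$ in this direction. Let $[\omega_i]=\sum_ze_z\otimes\omega_i(z)\in B:=U_{d-1}\otimes A$. Tensoring $\mathbb Z\to\mathbb Z^n\to U\to0$ with $B$ gives $B\otimes U=B^n/\operatorname{diag}(B)$, and $\sum_ze_z\otimes\omega(z)$ corresponds to the class of $([\omega_0],\dots,[\omega_{n-1}])$. Hence:
\begin{quote}
\emph{$\omega$ is a word if and only if all $[\omega_i]$ are equal to one element $g\in B$.}
\end{quote}
We call $g$ the \emph{class} of the layers. Differences of layers of a word are words. If $g=0$, each layer is a word; if $g\ne0$, each layer is nonzero. A word on $X_{d-1}$, placed in one layer and extended by zero, is a word on $X_d$.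

The first lemma describes short words. Its proof is a small model of the proof of Theorem~\ref{thm:torsion}: compare all layers with a smallest one.

\begin{lemma}\label{lem:short}
Let $0\ne\omega\in W_d(A)$. Then $|\omega|\ge n$. If $|\omega|<2n-2$, then $\omega=\alpha\mathbf 1_\ell$ for a line $\ell$. If $|\omega|<3n-4$, then $\omega=\alpha\mathbf 1_\ell+\beta\mathbf 1_{\ell'}$ for some lines $\ell,\ell'$ and $\alpha,\beta\in A$.
\end{lemma}

\begin{proof}
Induction on $d$; for $d=0$ there is nothing to prove. Take layers in some direction.

Let $g=0$. The nonzero layers are words, of weight at least $n$ by induction. With three or more of them, $|\omega|\ge3n$. With two, $|\omega|\ge2n$, and if $|\omega|<3n-4$ each has weight less than $2n-4$ and is a line word. With one, the induction hypothesis applies directly.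

Let $g\ne0$. All layers are nonzero, so $|\omega|\ge n$. Assume $|\omega|<3n-4$, let $\omega_0$ be a layer of smallest weight $w$, so $w\le2$, and let $\eta_i=\omega_i-\omega_0\in W_{d-1}(A)$.

Suppose $w=1$, and let $\nu$ be the number of nonzero $\eta_i$. For these $|\omega_i|\ge|\eta_i|-1\ge n-1$, so $|\omega|\ge n+\nu(n-2)$ and $\nu\le1$. If $\nu=0$, all layers are equal and $\omega$ is a line word. If $\nu=1$, then $|\omega|\ge2n-2$. For the index $i$ with $\eta_i\ne0$ we have $|\omega_i|\le(3n-5)-(n-1)=2n-4$, so $|\eta_i|\le2n-3$ and $\eta_i$ is a line word. Thus $\omega$ is the sum of the line word with all layers equal to $\omega_0$ and of $\eta_i$ placed in layer $i$.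

Suppose $w=2$. Then $|\omega|\ge2n$ and $|\omega_i|\le(3n-5)-2(n-1)=n-3$, so $|\eta_i|\le n-1$ and $\eta_i=0$ for all $i$. All layers are equal, and $\omega$ is a combination of two parallel lines.
\end{proof}

The thresholds cannot be raised: $\mathbf 1_{L_1}-\mathbf 1_{L_2}$ has weight $2n-2$, and $\mathbf 1_{L_1}-\mathbf 1_{L_2}+\mathbf 1_{L_3}$ has weight $3n-4$ and the three pairwise skew cells $(0,0,0),(2,1,0),(1,2,0)$ in its support.

\subsection*{Torsion words}
A set $Y\subset X_d$ is \emph{independent} if the vectors $e_z$, $z\in Y$, are linearly independent over $\mathbb Q$. Let $\Theta_Y$ be the group of $\mathbb Q/\mathbb Z$-words on $Y$. For independent $Y$, a nonzero element of $\Theta_Y$ is a point $\sum q_ze_z$ of $U_d$ that lies in the $\mathbb Q$-span of the $e_z$, $z\in Y$, but not in their $\mathbb Z$-span. The combinatorial core of the paper is the following theorem, proved in Section~\ref{sec:torsionproof}.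

\begin{theorem}\label{thm:torsion}
Let $n\ge3$, $d\ge0$, and let $0\ne\psi\in W_d(\mathbb Q/\mathbb Z)$ have independent support. Then $|\psi|\ge7n-14$, and if $|\psi|=7n-14$, then $2\psi=0$.
\end{theorem}

Independence is needed: $\frac13\mathbf 1_\ell$ is a word of weight $n$.

\begin{corollary}\label{cor:theta}
If $B\subset X_d$ is independent, $|B|\le7(n-2)$ and $\Theta_B\ne0$, then $|B|=7(n-2)$ and $\Theta_B=\{0,\frac12\mathbf 1_B\}$.
\end{corollary}

\begin{proof}
A nonzero element of $\Theta_B$ has weight at least $7(n-2)$. So $|B|=7(n-2)$, the element has support $B$, and its values are nonzero and $2$-torsion, hence equal to $\frac12$.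
\end{proof}

\subsection*{The largest divisible faces}
Let $d\ge3$ again. A homomorphism $U_d\to\mathbb Z$ is an integer array $z\mapsto\lambda(z)$, the value at $e_z$, that has sum $0$ on every line. So $\ker\tau=\operatorname{Hom}(U_d,\mathbb Z)$ has rank $D$, and $\dim V=D+1$. Let $\Lambda^*=\operatorname{Hom}(\Lambda,\mathbb Z)$; it contains $\tau$ and the coordinate functionals $\xi_z(\lambda)=\lambda(z)$. The sequence $0\to\ker\tau\to\Lambda\to\mathbb Z\to0$ splits, and dualizing it gives an exact sequence
\begin{equation}\label{eq:dual}
0\to\mathbb Z\tau\to\Lambda^*\to U_d\to0,\qquad \xi_z\mapsto e_z .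
\end{equation}
Recall that a subgroup $M$ of a finitely generated free abelian group $F$ is \emph{saturated} if $F/M$ is torsion-free. Then $M$ is a direct summand, so homomorphisms $M\to\mathbb Z$ extend to $F$, and $M/2M\to F/2F$ is injective.

\begin{proposition}\label{prop:extremal}
Let $m\ge2$ and let $G\ne\{0\}$ be an $m$-divisible face. Then $\operatorname{codim}G\ge7(n-2)$. If equality holds, then $m=2$, the $\xi_z$ $(z\in Z_G)$ are linearly independent, $|Z_G|=7(n-2)$, the restriction map $\Lambda\to\mathbb Z^{Z_G}$ is onto, and
\begin{equation}\label{eq:parity}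
\tau(\lambda)\equiv\sum_{z\in Z_G}\lambda(z)\pmod2\qquad(\lambda\in\Lambda).
\end{equation}
\end{proposition}

\begin{proof}
Choose $B\subset Z_G$ such that $(\xi_z)_{z\in B}$ is a basis of the span of $(\xi_z)_{z\in Z_G}$. By (F2), $|B|=\operatorname{codim}G$.

\emph{$B$ is independent.} Since $G\neq\{0\}$ and $\tau>0$ on $G\setminus\{0\}$, the functional $\tau$ is not in the span of the $\xi_z$, $z\in Z_G$. If $\sum_Bq_ze_z=0$, then $\sum_Bq_z\xi_z\in\mathbb Q\tau$ by \eqref{eq:dual}, so $\sum_Bq_z\xi_z=0$ and all $q_z$ vanish.

\emph{$\Theta_B\ne0$.} The subgroup $\Lambda_G$ is saturated in $\Lambda$, and $\frac1m\tau$ takes integer values on it. So there is $\nu\in\Lambda^*$ such that $\frac1m\tau-\nu$ vanishes on $\Lambda_G$, hence on $\operatorname{span}G$ by (F3). Therefore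
\[
\tfrac1m\tau-\nu=\sum_{z\in B}q_z\xi_z,\qquad q_z\in\mathbb Q .
\]
Mapping to $U_d\otimes\mathbb Q$ kills $\tau$ and shows $\sum_Bq_ze_z\in U_d$, so $\theta=(q_z\bmod1)$ lies in $\Theta_B$. If $\theta=0$, then $\frac1m\tau\in\Lambda^*$, which is false because $\tau$ takes the value $1$.

By Corollary~\ref{cor:theta}, $|B|\ge7(n-2)$. Suppose that equality holds. Then $\theta=\frac12\mathbf 1_B$, so all $2q_z$ are odd integers, and $\frac2m\tau=2\nu+\sum_B2q_z\xi_z\in\Lambda^*$. Since $\tau$ takes the value $1$, we get $m=2$, and $\tau=2\nu+\sum_B2q_z\xi_z$ gives \eqref{eq:parity} with $B$ in place of $Z_G$.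

\emph{$Z_G=B$.} Suppose $z\in Z_G\setminus B$. The functional $\xi_z$ is nonzero, as it is $1$ on the all-ones array, so by the exchange property $B'=(B\setminus\{y\})\cup\{z\}$ also indexes a basis for some $y\in B$. The argument above applies to $B'$, so $\frac12\mathbf 1_B$ and $\frac12\mathbf 1_{B'}$ are both words. Their difference $\frac12(\mathbf 1_{\{y\}}+\mathbf 1_{\{z\}})$ is a word of weight $2<n$, contradicting Lemma~\ref{lem:short}.

\emph{Surjectivity.} A nonzero finitely generated abelian group has a nonzero homomorphism to $\mathbb Q/\mathbb Z$. So if $\Lambda\to\mathbb Z^B$ is not onto, there is $0\ne\theta'\in(\mathbb Q/\mathbb Z)^B$ with a rational lift $q'$ such that $\sum_Bq'_z\lambda(z)\in\mathbb Z$ for all $\lambda\in\Lambda$, that is, $\sum_Bq'_z\xi_z\in\Lambda^*$. By \eqref{eq:dual}, $\theta'\in\Theta_B$, so $\theta'=\frac12\mathbf 1_B$ and $\sum_B\lambda(z)$ is even for all $\lambda\in\Lambda$. By \eqref{eq:parity} $\tau$ is then always even, which is false.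
\end{proof}

Put
\[
g_0=D+1-7(n-2)=\delta+1 .
\]
By Propositions~\ref{prop:existence} and~\ref{prop:extremal}, the nonzero face $G_{Z^*}$ has dimension exactly $g_0$. We record the consequences.

\begin{corollary}\label{cor:dims}
We have $g_0\ge1$, that is, $\delta\ge0$. The largest dimension of a $2$-divisible face is $g_0$, and the set $\mathcal G$ of $2$-divisible faces of dimension $g_0$ is nonempty and consists of faces as in the equality case of Proposition~\ref{prop:extremal}. For $m\ge3$ every $m$-divisible face has dimension at most $g_0-1$.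
\end{corollary}

In particular $|Z^*|=7(n-2)$, the set $Z^*$ is independent, and $\frac12\mathbf 1_{Z^*}$ is a word, so the bound in Theorem~\ref{thm:torsion} is attained for $d\ge3$.

\section{The twisted sum over the cone}\label{sec:asymptotics}

Fix a root of unity $\zeta\ne1$ of order $m$ and let $\chi(\lambda)=\zeta^{-\tau(\lambda)}$. To exploit cancellation in $F_\zeta$ we compare the sum over $\mathcal C\cap\Lambda$ with the sum over a translate by a vector $v$ with $\chi(v)\ne1$. The difference is a sum over slices parallel to proper faces, in which some entries are fixed and the others are bounded below. So we work from the start with the family of such slices. For $S\subset X$, $a\in\mathbb Z_{\ge0}^S$ and $b\in\mathbb Z_{\ge0}^{X\setminus S}$ let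
\begin{gather*}
Q=Q(S,a,b)=\{\lambda\in\Lambda:\lambda(z)=a_z\ (z\in S),\ \lambda(z)\ge b_z\ (z\notin S)\},\\
f_Q(s)=\sum_{\lambda\in Q}\chi(\lambda)e^{-s\tau(\lambda)}\qquad(s>0).
\end{gather*}
For $S=\emptyset$ and $b=0$ we have $Q=\mathcal C\cap\Lambda$ and $f_Q=F_\zeta$.

\begin{lemma}\label{lem:crude}
The series $\sum_{\lambda\in Q}e^{-s\tau(\lambda)}$ converges and is $O(s^{-\dim G_S})$ as $s\to0^+$.
\end{lemma}

\begin{proof}
A nonempty polyhedron that contains no line is the sum of a polytope and its recession cone. The polyhedron $\{\lambda\in V:\lambda|_S=a,\ \lambda\ge0\}$ contains $Q$, and if it is nonempty its recession cone is $G_S$; so it equals $\Pi+G_S$ with a polytope $\Pi\subset\mathcal C$. As $\tau\ge0$ on $\Pi$, its points with $\tau\le T$ lie in $\Pi+T\Delta$, where $\Delta=\{h\in G_S:\tau(h)\le1\}$ is compact of dimension $g=\dim G_S$. The set $T\Delta$ is covered by $O((1+T)^g)$ unit balls, and $\Pi$ plus a unit ball contains a bounded number of lattice points. So the number $N_Q(T)$ of points of $Q$ with $\tau\le T$ is $O((1+T)^g)$. Writing $e^{-s\tau}=\int_\tau^\infty se^{-sT}dT$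 we get $\sum_Qe^{-s\tau}=\int_0^\infty se^{-sT}N_Q(T)\,dT=O(s^{-g})$.
\end{proof}

\begin{lemma}\label{lem:recursion}
Suppose that $G_S$ is not $m$-divisible, and let $\bar S=Z_{G_S}\supset S$. There is $v\in\Lambda$ with $v=0$ on $\bar S$, $v\ge1$ off $\bar S$ and $\chi(v)\ne1$, and for such $v$
\begin{equation}\label{eq:recursion}
\bigl(1-\chi(v)e^{-s\tau(v)}\bigr)f_Q(s)=\sum_{Q'}f_{Q'}(s),
\end{equation}
where $Q'$ runs over the finitely many sets $Q(S\cup S',(a,a'),b')$ with $\emptyset\ne S'\subset X\setminus\bar S$, $b_z\le a'_z<b_z+v(z)$ for $z\in S'$, and $b'_z=b_z+v(z)$ for $z\notin S\cup S'$. Moreover $\dim G_{S\cup S'}<\dim G_S$ for all these $S'$.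
\end{lemma}

\begin{proof}
There is $\lambda\in\Lambda_{G_S}$ with $m\nmid\tau(\lambda)$, that is, $\chi(\lambda)\ne1$. Let $u$ be a lattice point in the relative interior of $G_S$. For large $M$ the point $v=\lambda+Mmu$ is positive off $\bar S$, vanishes on $\bar S$, and $\chi(v)=\chi(\lambda)$. We have $Q+v\subset Q$, and the sum over $Q+v$ is $\chi(v)e^{-s\tau(v)}f_Q(s)$. A point $\lambda\in Q$ lies outside $Q+v$ if and only if $S'(\lambda)=\{z\notin\bar S:\lambda(z)<b_z+v(z)\}$ is nonempty. Sorting the points of $Q\setminus(Q+v)$ by $S'(\lambda)$ and by the values of $\lambda$ on $S'(\lambda)$ partitions this set into the sets $Q'$; note that $b'_z=b_z$ on $\bar S\setminus S$. Finally $v\in G_S\setminus G_{S\cup S'}$, so (F4) applies.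
\end{proof}

\begin{corollary}\label{cor:upper}
Let $g$ be the largest dimension of an $m$-divisible face. Then $f_Q(s)=O(s^{-g})$ for all $Q$.
\end{corollary}

\begin{proof}
Induction on $\dim G_S$. If $G_S$ is $m$-divisible, use Lemma~\ref{lem:crude}. Otherwise use \eqref{eq:recursion}, in which the factor on the left tends to $1-\chi(v)\ne0$.
\end{proof}

For $\zeta=-1$ we need the leading constant. Example~\ref{ex:good} suggests the answer: a face $G\in\mathcal G$ contributes the growth rate of its own lattice points, times $(-1)^{a_z}$ for each cell of $Z_G$ where the entry is fixed, times the Abel sum $\sum_{j\ge b_z}(-1)^j=\frac12(-1)^{b_z}$ for each cell of $Z_G$ where the entry is only bounded below.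

\begin{proposition}\label{prop:limit}
Let $\zeta=-1$. For $G\in\mathcal G$ the limit $I_G=\lim_{s\to0^+}s^{g_0}\sum_{\lambda\in G\cap\Lambda}e^{-s\tau(\lambda)}$ exists and is positive. For $Q=Q(S,a,b)$ put $\varepsilon_G(Q)=0$ if $S\not\subset Z_G$, and otherwise
\[
\varepsilon_G(Q)=\prod_{z\in S}(-1)^{a_z}\prod_{z\in Z_G\setminus S}\tfrac12(-1)^{b_z}.
\]
Then $\lim_{s\to0^+}s^{g_0}f_Q(s)=\sum_{G\in\mathcal G}I_G\,\varepsilon_G(Q)$.
\end{proposition}

\begin{proof}
The set $G\cap\{\tau\le1\}$ is a polytope of full dimension $g_0$ in $\operatorname{span}G$. So the number $N_G(T)$ of points of $\Lambda_G$ in its $T$-th dilate satisfies $N_G(T)\sim C_GT^{g_0}$ as $T\to\infty$, where $C_G>0$ is its volume, normalized so that $\Lambda_G$ has covolume $1$. Then $\sum_{G\cap\Lambda}e^{-s\tau}=\int_0^\infty se^{-sT}N_G(T)\,dT\sim C_G\,g_0!\,s^{-g_0}$, and $I_G=C_G\,g_0!>0$.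

We prove the limit formula by induction on $\dim G_S$.

\emph{Case 1: $G_S$ is $2$-divisible and $\dim G_S<g_0$.} The left side is $0$ by Lemma~\ref{lem:crude}. The right side is $0$ by (F1), since no $G\in\mathcal G$ is contained in $G_S$.

\emph{Case 2: $G_S$ is $2$-divisible and $\dim G_S=g_0$.} Then $G:=G_S\in\mathcal G$. If $S\subset Z_{G'}$ with $G'\in\mathcal G$, then $G'\subset G$, and $G'=G$ by (F4). So only $G$ contributes to the right side.

We claim $S=Z_G$. Suppose $z\in Z_G\setminus S$. By the linear independence in Proposition~\ref{prop:extremal} there is $\lambda\in V$ with $\lambda(z)=1$ and $\lambda=0$ on $Z_G\setminus\{z\}$. For $p$ in the relative interior of $G$ and small $\eta>0$ the point $p+\eta\lambda$ lies in $\mathcal C$, vanishes on $S$ and not at $z$; so it lies in $G_S\setminus G=\emptyset$, a contradiction.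

By the surjectivity in Proposition~\ref{prop:extremal} there is $\lambda_0\in\Lambda$ with $\lambda_0|_{Z_G}=a$, and by \eqref{eq:parity} the character $\chi$ is constant on $Q$, equal to $(-1)^{\sum a_z}=\varepsilon_G(Q)$. Choose a lattice point $u$ in the relative interior of $G$ with $u\ge b-\lambda_0$ and $u\ge\lambda_0$ off $Z_G$. Then
\[
\lambda_0+u+(G\cap\Lambda)\subset Q\subset\lambda_0-u+(G\cap\Lambda).
\]
The first inclusion holds since $\lambda_0+u\ge b$ off $Z_G$. For the second, if $\lambda\in Q$, then $\lambda-\lambda_0+u$ vanishes on $Z_G$ and is at least $\lambda\ge0$ off $Z_G$. Translating by a fixed vector $\lambda_0\pm u$ multiplies the sum of $e^{-s\tau}$ by a factor tending to $1$. Hence $s^{g_0}\sum_Qe^{-s\tau}\to I_G$ and $s^{g_0}f_Q(s)\to\varepsilon_G(Q)I_G$.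

\emph{Case 3: $G_S$ is not $2$-divisible.} Use \eqref{eq:recursion}, where now $\chi(v)=-1$ and $\tau(v)$ is odd. The factor on the left tends to $2$, and the formula holds for each $Q'$ by induction. So it suffices to show $2\varepsilon_G(Q)=\sum_{Q'}\varepsilon_G(Q')$ for each $G\in\mathcal G$. If $S\not\subset Z_G$, both sides vanish. Otherwise $G\subset G_S$, so $\bar S\subset Z_G$, and only sets $S'\subset T:=Z_G\setminus\bar S$ contribute. For such $S'$,
\[
\varepsilon_G(Q')=\kappa\prod_{z\in S'}(-1)^{a'_z}\prod_{z\in T\setminus S'}\tfrac12(-1)^{b_z+v(z)},\qquad \kappa=\prod_{z\in S}(-1)^{a_z}\prod_{z\in\bar S\setminus S}\tfrac12(-1)^{b_z}.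
\]
Sum the right side over all $S'\subset T$, including $S'=\emptyset$, and over all admissible $a'$. The sum factors over $z\in T$, and the factor of $z$ is
\[
\sum_{j=b_z}^{b_z+v(z)-1}(-1)^j+\tfrac12(-1)^{b_z+v(z)}=\tfrac12\bigl((-1)^{b_z}-(-1)^{b_z+v(z)}\bigr)+\tfrac12(-1)^{b_z+v(z)}=\tfrac12(-1)^{b_z}.
\]
So the full sum is $\varepsilon_G(Q)$. The term $S'=\emptyset$ is $\varepsilon_G(Q)(-1)^{\sum_{z\in T}v(z)}$. Since $v=0$ on $\bar S$, the exponent equals $\sum_{z\in Z_G}v(z)\equiv\tau(v)\equiv1$ by \eqref{eq:parity}. So this term is $-\varepsilon_G(Q)$, and the sum over $S'\ne\emptyset$ is $2\varepsilon_G(Q)$.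
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
We have $\delta=g_0-1\ge0$ by Corollary~\ref{cor:dims}. For $S=\emptyset$, $b=0$ we get $\varepsilon_G(Q)=2^{-|Z_G|}=2^{-7(n-2)}$ for all $G\in\mathcal G$, so Proposition~\ref{prop:limit} gives
\begin{equation}\label{eq:final}
\lim_{s\to0^+}s^{\delta+1}\sum_{t\ge0}(-1)^tH_n^d(t)e^{-st}=2^{-7(n-2)}\sum_{G\in\mathcal G}I_G>0 .
\end{equation}
By Lemma~\ref{lem:abel}, $P_{-1}$ has degree $\delta$ and leading coefficient
\[
b=\frac{2^{-7(n-2)}}{\delta!}\sum_{G\in\mathcal G}I_G>0,
\]
and the pole of $\sum_tH(t)x^t$ at $-1$ has order $\delta+1$. If $\zeta$ has order $m\ge3$, then $F_\zeta(s)=O(s^{-\delta})$ by Corollaries~\ref{cor:dims} and~\ref{cor:upper}. By Lemma~\ref{lem:abel}, $P_\zeta=0$ or $\deg P_\zeta\le\delta-1$, and the pole at $\zeta^{-1}$ has order at most $\delta$; as $\zeta$ runs over the roots of unity other than $\pm1$, so does $\zeta^{-1}$. The coefficient $c_j(t)$ is the sum over $\zeta$ of $\zeta^t$ times the coefficient of $t^j$ in $P_\zeta$. For $j>\delta$ only $\zeta=1$ contributes, and for $j=\delta$ only $\zeta=\pm1$,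 which gives $c_\delta(t)=a+(-1)^tb$. Since $b\ne0$, the function $c_\delta$ is not constant and has only even periods. As the $c_j$ are determined by the values of $H$ on $\mathbb Z_{\geq 0}$, the function $H$ is not a polynomial and every period of it is even.
\end{proof}

\section{Linear relations on small sets of cells}\label{sec:circuits}

It remains to prove Theorem~\ref{thm:torsion}. In the inductive step, small subsets of $X_{d-1}$ carry no torsion, and their linear relations are generated by words with values $0,\pm1$. This section describes these relations and bounds their weights from below. Here $d\ge0$ is arbitrary.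

For $Y\subset X_d$ let $\operatorname{Rel}(Y)$ be the group of $\mathbb Z$-words on $Y$ and $\rho(Y)$ its rank. The $\mathbb Q$-words on $Y$ form the space $\operatorname{Rel}(Y)\otimes\mathbb Q$, and $Y$ is independent if and only if $\rho(Y)=0$.

\begin{lemma}\label{lem:rank}
\begin{enumerate}
\item[(i)] If $\rho(Y)\ge2$, then $|Y|\ge2n-1$.
\item[(ii)] If $n\ge4$ and $\rho(Y)\ge3$, then $|Y|\ge3n-2$.
\end{enumerate}
\end{lemma}

\begin{proof}
$\operatorname{Rel}(Y)$ is the kernel of a map from $\mathbb Z^Y$ to the torsion-free group $U_d$, so it is saturated, and its reduction modulo $2$ is a space of $\mathbb F_2$-words on $Y$ of dimension $\rho(Y)$. By Lemma~\ref{lem:short} a nonzero $\mathbb F_2$-word is the indicator of a line (weight $n$) or has weight at least $2n-2$. Two distinct lines share at most one cell, so their sum has weight at least $2n-2>n$ and is not a line. In an $\mathbb F_2$-space of dimension $k$, a cell in the union of the supports lies in the support of exactly $2^{k-1}$ elements.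

(i) Take a $2$-dimensional subspace. At most two of its three nonzero words are lines, and $n<2n-2$, so $2|Y|\ge2n+(2n-2)=4n-2$.

(ii) Take a $3$-dimensional subspace, and let $\nu$ of its seven nonzero words be lines. Suppose $\nu\ge4$, with lines $\ell_1,\dots,\ell_4$. No two of them sum to a third, so $\ell_1,\ell_2,\ell_3$ form a basis and $\ell_4=\ell_1+\ell_2+\ell_3$. Then the $n\ge4$ cells of $\ell_4$ are covered by three lines, each meeting $\ell_4$ at most once, which is impossible. If $\nu\le2$, then $4|Y|\ge2n+5(2n-2)=12n-10$, so $|Y|\ge3n-2$. If $\nu=3$, then $Y$ contains three distinct lines. If some two of them are disjoint, the union has at least $3n-2$ cells. If they meet pairwise, they pass through one cell: otherwise the three intersection cells are distinct and pairwise collinear, so they lie on one line, which would equal all three lines. Then the union has $3n-2$ cells.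
\end{proof}

\begin{definition}
A \emph{circuit} is a nonzero $\mathbb Z$-word $r$ with values in $\{0,\pm1\}$ such that every $\mathbb Q$-word on $\operatorname{supp}r$ is a multiple of $r$.
\end{definition}

A circuit through two cells $p,q$ will impose the equation $x_p=r(p)r(q)\,x_q$. The next lemma says how many cells such an equation costs, depending on the sign $r(p)r(q)$ and on the position of $p,q$.

\begin{lemma}\label{lem:cost}
Let $r$ be a circuit.
\begin{enumerate}
\item[(a)] If $|r|<2n-2$, then $r=\pm\mathbf 1_\ell$. If $|r|<3n-4$, then $r=\pm\mathbf 1_\ell$ or $r=\pm(\mathbf 1_\ell-\mathbf 1_{\ell'})$ with distinct lines $\ell,\ell'$ that meet.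
\item[(b)] For distinct $p,q\in\operatorname{supp}r$ the weight $|r|$ is bounded below as follows:
\[
\begin{array}{c|cccc}
p,q&\text{collinear}&\text{skew}&\text{skew}&\text{collinear}\\
r(p)r(q)&+&-&+&-\\\hline
|r|\ge&n&2n-2&3n-4&4n-6
\end{array}
\]
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By Lemma~\ref{lem:short}, $r=\alpha\mathbf 1_\ell+\beta\mathbf 1_{\ell'}$, with $\beta=0$ if $|r|<2n-2$. If $r$ is a line word, it is $\pm\mathbf 1_\ell$. Otherwise $\ell\ne\ell'$ and $\alpha,\beta\ne0$. If the lines are disjoint or $\alpha+\beta\ne0$, then $\ell\subsetneq\operatorname{supp}r$, and $\mathbf 1_\ell$ is a word on $\operatorname{supp}r$ that is not a multiple of $r$. So the lines meet and $\beta=-\alpha=\pm1$.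

(b) The first column is Lemma~\ref{lem:short}. If $p,q$ are skew, then $r\ne\pm\mathbf 1_\ell$; and if moreover $r(p)=r(q)$, then $r\ne\pm(\mathbf 1_\ell-\mathbf 1_{\ell'})$, where equal signs occur only on a common line. So (a) gives the second and third columns, using $3n-4\geq 2n-2$.

For the last column, permute the coordinates and change the sign of $r$ so that $p=(\beta,x)$, $q=(\gamma,x)$ with $\beta\ne\gamma$, $x\in X_{d-1}$, $r(p)=1$, $r(q)=-1$. Here $d\ge2$, since words on $X_1$ are constant. Let $r_i$ be the layers in the first direction. We use twice the following consequence of minimality: \emph{there is no nonzero word on $X_{d-1}$ supported in $\operatorname{supp}r_\beta$}, since placed in layer $\beta$ it would be a nonzero multiple of $r$ vanishing on layer $\gamma$; the same holds with $\beta,\gamma$ exchanged. In particular $r_\beta$ is not a word, so the class $g$ is nonzero and all layers are nonzero.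

\emph{The layers $\beta,\gamma$ have at least $2n$ cells together.} Let $f=r_\beta-r_\gamma\in W_{d-1}(\mathbb Z)$, so $f(x)=2$. We test $f$ on $n-1$ subcubes that have only the corner $x$ in common. Choose $u^{(1)},\dots,u^{(n-1)}\in X_{d-1}$ such that for each $j$ the numbers $u_j^{(1)},\dots,u_j^{(n-1)}$ are distinct and different from $x_j$. Fix $k$, and let $\varphi_j\colon U\to\mathbb Z$ send $e_{x_j}$ to $1$, $e_{u_j^{(k)}}$ to $-1$ and the other $e_i$ to $0$; this respects $\sum e_i=0$. Applying $\varphi_1\otimes\dots\otimes\varphi_{d-1}$ to $\sum_zf(z)e_z=0$ gives $\sum_J(-1)^{|J|}f(x^{(k)}_J)=0$, where $J$ runs over the subsets of $\{1,\dots,d-1\}$ and $x^{(k)}_J$ is $x$ with the coordinates in $J$ replaced by those of $u^{(k)}$. So $\sum_{J\ne\emptyset}|f(x_J^{(k)})|\ge2$. The cells $x^{(k)}_J$ with $J\ne\emptyset$ are distinct for distinct $(k,J)$, because $J$ is the set of coordinates where the cell differs from $x$, and any such coordinate determines $k$. Hence $\sum_z|f(z)|\ge2+2(n-1)=2n$, and $|r_\beta|+|r_\gamma|\ge\sum_z|f(z)|\ge2n$.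

\emph{The other layers.} If all of them have at least two cells, $|r|\ge2n+2(n-2)=4n-4$. Otherwise some layer outside $\{\beta,\gamma\}$ is $\epsilon\mathbf 1_{\{y\}}$ with $\epsilon=\pm1$ and $y\in X_{d-1}$. Put $\eta_i=r_i-\epsilon\mathbf 1_{\{y\}}\in W_{d-1}(\mathbb Z)$. If $\eta_i\ne0$ for some $i\notin\{\beta,\gamma\}$, then $|r_i|\ge n-1$ and $|r|\ge2n+(n-1)+(n-3)=4n-4$. So let $r_i=\epsilon\mathbf 1_{\{y\}}$ for all $i\ne\beta,\gamma$. If $y=x$, the line through $p,q$ is contained in $\operatorname{supp}r$, so $r$ is a multiple of its indicator, contrary to $r(p)=-r(q)$. So $y\ne x$, $\eta_\beta(x)=1$, $\eta_\gamma(x)=-1$. If $\eta_\beta(y)=0$, then $\eta_\beta$ is a nonzero word supported in $\operatorname{supp}r_\beta$, which is excluded; the same argument with $\gamma$ gives $\eta_\gamma(y)\ne0$. So $\eta_\beta(y),\eta_\gamma(y)\in\{-\epsilon,-2\epsilon\}$ have the same sign. If both $\eta_\beta$ and $\eta_\gamma$ were line words, we would have $\eta_\beta(y)=\eta_\beta(x)=1$ and $\eta_\gamma(y)=\eta_\gamma(x)=-1$. So by Lemma~\ref{lem:short} one of them has weight at least $2n-2$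 and the other at least $n$, and $|r|\ge(2n-3)+(n-1)+(n-2)=4n-6$.
\end{proof}

\begin{definition}
A set $Y\subset X_d$ is \emph{clean} if $\Theta_{Y'}=0$ for every independent $Y'\subset Y$.
\end{definition}

If $Y'$ is independent and $\Theta_{Y'}=0$, then $\langle Y'\rangle=\sum_{z\in Y'}\mathbb Ze_z$ is saturated in $U_d$: if $v\in U_d$ and $Nv=\sum k_ze_z$ with $N\geq 1$, then $(k_z/N\bmod1)\in\Theta_{Y'}=0$, so $N$ divides all $k_z$. On a clean set, torsion words come from integral relations, and minimal relations have coefficients $\pm1$.

\begin{lemma}\label{lem:clean}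
Let $Y$ be clean.
\begin{enumerate}
\item[(a)] Every $\mathbb Q/\mathbb Z$-word on $Y$ has the form $\sum_kq_kr_k$ with $q_k\in\mathbb Q/\mathbb Z$ and $r_k\in\operatorname{Rel}(Y)$.
\item[(b)] Every nonzero $\mathbb Q$-word on $Y$ whose support is minimal under inclusion is a multiple of a circuit.
\item[(c)] Let $\rho(Y)=2$, $R=\operatorname{Rel}(Y)\otimes\mathbb Q$ and $S=\bigcup_{r\in R}\operatorname{supp}r$. Call $z,z'\in S$ equivalent if the same words of $R$ vanish at $z$ and at $z'$. There are two or three classes $K_i$. For each $i$ the words of $R$ vanishing on $K_i$ are the multiples of a circuit $r_i$ with support $S\setminus K_i$. For equivalent $z,z'$ there is $\varepsilon=\pm1$ with $r(z)=\varepsilon r(z')$ for all $r\in R$. If there are three classes, then $2|S|=|r_1|+|r_2|+|r_3|$, and for cells $a,b,c$ from the three classes there is $u\in\{\pm1\}^3$, unique up to sign, with $u_ar(a)+u_br(b)+u_cr(c)=0$ for all $r\in R$.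
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $q$ be a rational lift supported in $Y$, let $v=\sum q_ze_z\in U_d$, and let $Y'\subset Y$ be a maximal independent subset. Then $v$ lies in the $\mathbb Q$-span of $\langle Y'\rangle$ and in $U_d$, so $v=\sum_{Y'}k_ze_z$ with integers $k_z$ by saturation. Now $q-k$ is another lift, and it is a $\mathbb Q$-word on $Y$, that is, a rational combination of elements of $\operatorname{Rel}(Y)$.

(b) Scale the word to an integral word $r$ whose values have greatest common divisor $1$, and let $C$ be its support. If $r'$ is a $\mathbb Q$-word on $C$, a suitable combination $r'-\kappa r$ vanishes at a given cell of $C$, hence is zero by minimality. So every $\mathbb Q$-word on $C$ is a multiple of $r$. Let $z\in C$. Then $C\setminus\{z\}$ is independent, $\langle C\setminus\{z\}\rangle$ is saturated, and $e_z$ lies in its $\mathbb Q$-span, so $e_z\in\langle C\setminus\{z\}\rangle$. This gives an integral word on $C$ with value $1$ at $z$. It is an integer multiple of $r$, so $r(z)=\pm1$.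

(c) For $z\in S$ the functional $\operatorname{ev}_z\colon r\mapsto r(z)$ on $R$ is nonzero, so its kernel is one-dimensional. A generator of the kernel has minimal support, since a word with smaller support also vanishes at $z$ and so lies in the kernel. By (b) the kernel is generated by a circuit. It vanishes at $z'\in S$ if and only if $\ker\operatorname{ev}_z=\ker\operatorname{ev}_{z'}$, that is, exactly on the class of $z$. With a single class this circuit would be zero. So let $r_1,r_2$ belong to classes $K_1\ne K_2$; they form a basis of $R$. At $z\in S\setminus(K_1\cup K_2)$ both have values $\pm1$, so exactly one of $r_1\pm r_2$ vanishes at $z$, and it generates $\ker\operatorname{ev}_z$. Suppose $r_1-r_2$ vanishes at $z$ and $r_1+r_2$ at $z'$. Then $r_1-r_2$ is a multiple of a circuit, but it takes the value $\pm2$ at $z'$ and $\pm1$ on $K_1$, a contradiction. So all cells of $S\setminus(K_1\cup K_2)$ are equivalent.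

For equivalent $z,z'$ the functionals $\operatorname{ev}_z,\operatorname{ev}_{z'}$ are proportional, and the circuit of another class has values $\pm1$ at both, so the ratio is $\pm1$. With three classes, $\sum|r_i|=\sum(|S|-|K_i|)=2|S|$. The pairwise independent functionals $\operatorname{ev}_a,\operatorname{ev}_b,\operatorname{ev}_c$ on the plane $R$ satisfy a linear relation, unique up to scaling. Evaluating it on the circuit that vanishes at one of the three cells shows that the coefficients of the other two have the same absolute value. So we can scale the coefficients to $\pm1$.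
\end{proof}

The model for three classes is $Y=\ell\cup\ell'$ with lines meeting in a cell $c$: for $a\in\ell\setminus\ell'$ and $b\in\ell'\setminus\ell$ every word $r=\alpha\mathbf 1_\ell+\beta\mathbf 1_{\ell'}$ satisfies $r(c)=r(a)+r(b)$. The next lemma shows that on small sets there are few other possibilities.

\begin{lemma}\label{lem:triangle}
In Lemma~\ref{lem:clean}(c) let there be three classes, with cells $a,b,c$ from them. For each pair $\{p,q\}\subset\{a,b,c\}$ let $r_{pq}$ be the circuit vanishing at the third cell and $\sigma_{pq}=r_{pq}(p)r_{pq}(q)$. Then $\sigma_{pq}=-u_pu_q$, and one of the following holds.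
\begin{itemize}
\item[(C)] \emph{Corner:} after renaming, $\{a,c\}$ and $\{b,c\}$ are collinear with sign $+$, $\{a,b\}$ is skew with sign $-$, the relation is $r(c)=r(a)+r(b)$, and $|S|\ge2n-1$.
\item[(T1)] Exactly one pair is collinear, it has sign $+$, and $|S|\ge3n-3$.
\item[(T0)] All pairs are skew with sign $-$, and $|S|\ge3n-3$.
\item[(X)] $|S|\ge4n-5$.
\end{itemize}
\end{lemma}

\begin{proof}
From $u_pr_{pq}(p)+u_qr_{pq}(q)=0$ we get $\sigma_{pq}=-u_pu_q$. Hence $\sigma_{ab}\sigma_{ac}\sigma_{bc}=-1$: the number of minus signs is odd. We bound $2|S|=\sum|r_{pq}|$ by Lemma~\ref{lem:cost}(b), according to the number of collinear pairs.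

\emph{Three collinear pairs.} The cells lie on one line $\ell$. A circuit $r_{pq}$ of the form $\pm\mathbf 1_{\ell'}$ would have $\ell'=\ell$, but it vanishes at the third cell; so $|r_{pq}|\ge2n-2$ by Lemma~\ref{lem:cost}(a). One sign is $-$, so $2|S|\ge(4n-6)+2(2n-2)=8n-10$.

\emph{Two collinear pairs.} If their signs are $+,+$, the skew pair has sign $-$ and $2|S|\ge n+n+(2n-2)=4n-2$; with $c$ the cell common to the collinear pairs, $u_a=u_b=-u_c$, which is (C). If their signs are $+,-$, the skew pair has sign $+$ and $2|S|\ge n+(4n-6)+(3n-4)=8n-10$. If they are $-,-$, then $2|S|\ge2(4n-6)+(2n-2)=10n-14\ge8n-10$.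

\emph{One collinear pair.} If its sign is $-$, then $2|S|\ge(4n-6)+2(2n-2)=8n-10$. If it is $+$, the skew pairs have opposite signs and $2|S|\ge n+(3n-4)+(2n-2)=6n-6$.

\emph{No collinear pair.} Signs $-,-,-$ give $2|S|\ge3(2n-2)=6n-6$, and signs $-,+,+$ give $2|S|\ge(2n-2)+2(3n-4)=8n-10$.
\end{proof}

\section{Proof of Theorem~\ref{thm:torsion}}\label{sec:torsionproof}

We use induction on $d$; for $d=0$ there is no nonzero word. Let $d\ge1$ and assume the theorem for $d-1$. Then
\begin{equation}\label{eq:cleanbound}
\text{every subset of $X_{d-1}$ with at most $7n-15$ cells is clean.}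
\end{equation}
Let $Z=\operatorname{supp}\psi$ be independent, $\psi\neq0$, and suppose for a contradiction that one of the following holds:
\begin{itemize}
\item[(I)] $2\psi\ne0$ and $|Z|\le7n-14$;
\item[(II)] $2\psi=0$, so that $\psi=\frac12$ on $Z$, and $|Z|\le7n-15$.
\end{itemize}

Let $\psi_i$ be the layers in the last direction, with supports $Z_i\subset X_{d-1}$ and class $g$. Each $Z_i$ is independent, since a $\mathbb Q$-word on $Z_i$ placed in layer $i$ is a $\mathbb Q$-word on $Z$. If $g=0$, the $\psi_i$ are words. In case (I) some $2\psi_i\ne0$, so $|Z_i|\ge7n-13$ by induction; in case (II) some $\psi_i\ne0$, so $|Z_i|\ge7n-14$. Both are too large. So $g\ne0$, and all $Z_i$ are nonempty. Number the layers so that $Z_0$ is a smallest one, and let $w=|Z_0|$. From $nw\le7n-14$ we get $1\le w\le6$.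

\subsection{Each layer imposes equations on the smallest layer}
Put
\begin{gather*}
\omega_i=\psi_i-\psi_0\in W_{d-1}(\mathbb Q/\mathbb Z),\qquad Y_i=Z_0\cup Z_i,\qquad M_i=Z_0\setminus Z_i,\qquad\rho_i=\rho(Y_i),\\
E=\mathbb Q^{Z_0},\qquad A_i=\Bigl\{x\in E:\sum_{p\in Z_0}x_pe_p\in\operatorname{span}_{\mathbb Q}\{e_z:z\in Z_i\}\Bigr\},
\end{gather*}
and let $h_i=|Z_i|-w\ge0$ be the \emph{excess} of layer $i$. We have $A_0=E$, $|Y_i|=|Z_i|+|M_i|$, $\sum_ih_i=|Z|-nw$ and $|Z_i|\le|Z|-(n-1)w$. Independence of $Z$ enters through the statement
\begin{equation}\label{eq:star}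
\bigcap_iA_i=0 .
\end{equation}
Indeed, let $x\in\bigcap A_i$ and write $y=\sum x_pe_p=\sum_{z\in Z_i}\gamma_{i,z}e_z$ for each $i$, with $\gamma_{0,p}=x_p$. Then $\sum_i\sum_z\gamma_{i,z}\,e_z\otimes e_i=y\otimes\sum_ie_i=0$ is a linear relation on $Z$, so all $\gamma_{i,z}$ vanish, and $x=0$.

The plan is the following. By \eqref{eq:star} the layers together impose enough linear equations on $E$ to leave only the zero solution. Each equation comes from a circuit in $Y_i$, so it costs many cells by Lemma~\ref{lem:cost}. At the same time $\psi_0$ is a nowhere vanishing solution of the same equations over $\mathbb Q/\mathbb Z$, which restricts the equations that can occur. We show for each $w$ that the budget $|Z|$ does not suffice. First, lines are too cheap to help.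

\medskip\noindent\textbf{(L)} \emph{If $\omega_i=\alpha\mathbf 1_\ell$ with $\alpha\ne0$, then $M_i\subset\ell$, and every $x\in E$ that is constant on $M_i$ lies in $A_i$. If $\omega_i=0$, then $M_i=\emptyset$ and $A_i=E$. Hence not every $\omega_i$ is zero or a line word.}

On $M_i$ we have $\omega_i=-\psi_0\ne0$, so $M_i\subset\operatorname{supp}\omega_i$. Let $x=\kappa$ on $M_i$. In $\sum x_pe_p=\sum x_pe_p-\kappa\sum_{z\in\ell}e_z$ the right side has coefficient $0$ on $M_i$; the cells of $Z_0\setminus M_i$ lie in $Z_i$, and so do the cells of $\ell\setminus Z_0$, where $\psi_i=\alpha$. If all $\omega_i$ were zero or line words, $(1,\dots,1)$ would lie in $\bigcap A_i$.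

\medskip\noindent\textbf{Clean layers.} Suppose $Y_i$ is clean. A vector $x\in E$ lies in $A_i$ if and only if $x|_{M_i}$ is the restriction of a $\mathbb Q$-word on $Y_i$: if $\sum x_pe_p=\sum_{Z_i}\gamma_ze_z$, then $x-\gamma$ is such a word, and conversely subtracting such a word from $x$ leaves a vector supported in $Z_i$. So $A_i=\mathbb Q^{Z_0\cap Z_i}\oplus A_i^\circ$, where $A_i^\circ\subset\mathbb Q^{M_i}$ is the restriction of $\operatorname{Rel}(Y_i)\otimes\mathbb Q$. The restriction is injective because $Z_i=Y_i\setminus M_i$ is independent, so $\dim A_i^\circ=\rho_i\le|M_i|$. By Lemma~\ref{lem:clean}(a), $\omega_i=\sum q_kr_k$ with $r_k\in\operatorname{Rel}(Y_i)$, and $\omega_i=-\psi_0$ on $M_i$. Therefore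
\begin{equation}\label{eq:transfer}
\text{if $u\in\mathbb Z^{M_i}$ annihilates $A_i^\circ$, then }\sum_{p\in M_i}u_p\psi_0(p)=0\text{ in }\mathbb Q/\mathbb Z .
\end{equation}
Since $\psi_0(p)\ne0$, no unit vector annihilates $A_i^\circ$: every $p\in M_i$ lies in the support of some word in $\operatorname{Rel}(Y_i)$. In particular $\rho_i\ge1$ if $M_i\ne\emptyset$, and then $A_i\neq0$. We distinguish the following types.
\begin{itemize}
\item $\rho_i=|M_i|$. Then $A_i=E$, and the layer is \emph{trivial}. This includes all layers with $|M_i|\le1$.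
\item $\rho_i=1$. Then $\operatorname{Rel}(Y_i)$ is generated by a circuit $r$ (Lemma~\ref{lem:clean}(b)), $M_i\subset\operatorname{supp}r$, and $A_i$ is given by the equations $x_p=r(p)r(q)\,x_q$ for $p,q\in M_i$.
\item $\rho_i=2$. In the notation of Lemma~\ref{lem:clean}(c), $M_i\subset S$, and $M_i$ meets at least two classes, since otherwise a circuit would restrict to zero. If $M_i$ meets exactly two classes, $A_i$ is given by the equations $x_p=\varepsilon x_q$ for $p,q\in M_i$ in the same class. If $M_i$ meets three classes, the layer is \emph{triangular}, and $A_i$ is given by these equations and one equation $u_ax_a+u_bx_b+u_cx_c=0$ with $a,b,c\in M_i$ from the three classes. In both cases the equations hold on $A_i^\circ$ and cut out a $2$-dimensional subspace of $\mathbb Q^{M_i}$, which therefore equals $A_i^\circ$.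
\end{itemize}
A layer of one of these types that is not triangular is \emph{signed}: it is given by equations $x_p=\pm x_q$, possibly none. Each equation $x_p=\varepsilon x_q$ comes from a circuit $r\in\operatorname{Rel}(Y_i)$ through $p,q$ with $r(p)r(q)=\varepsilon$; if $\rho_i=2$, we may take for $r$ the circuit vanishing on any class that does not contain $p,q$. By \eqref{eq:transfer}, $\psi_0$ satisfies all these equations in $\mathbb Q/\mathbb Z$.

\medskip\noindent\textbf{Signed graphs.} We view an equation $x_p=\varepsilon x_q$ with $p\ne q$ as an edge of sign $\varepsilon$ in a multigraph on the vertex set $Z_0$. A connected component is \emph{balanced} if the product of the signs along every closed walk is $+$; a single vertex is balanced. On a balanced component the solutions are the multiples of a vector with entries $\pm1$, obtained by propagating the value at one vertex along walks. In an unbalanced component every vertex $p$ lies on a closed walk with sign product $-$ (walk to an unbalanced closed walk, go around it, and return the same way), so every solution has $x_p=-x_p$.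 Hence the rational solution space has dimension equal to the number of balanced components, and $2\psi_0=0$ on every unbalanced component. This is the source of the $2$-torsion in the theorem.

\medskip\noindent\textbf{(T)} \emph{If $2\psi_0=0$ and $|Z_i|\le7n-15$ for all $i$, then $2\psi=0$.}

Indeed, $2g=[2\psi_0]=0$, so each $2\psi_i$ has class $0$ and lies in $\Theta_{Z_i}$, which is zero by \eqref{eq:cleanbound}.

\medskip\noindent\textbf{(S)} \emph{In case \textup{(I)}, if $|Y_i|\le7n-15$ for all $i$, then not all layers are signed.}

Otherwise all components of the graph of all layers are unbalanced by \eqref{eq:star}, so $2\psi_0=0$, and (T) gives $2\psi=0$.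

\subsection{The cases $w=1,5,6$}
Let $w=1$, $Z_0=\{p\}$. By \eqref{eq:star} there is $i$ with $e_p\notin\operatorname{span}\{e_z:z\in Z_i\}$. Then $p\notin Z_i$, the set $Z_i\cup\{p\}$ is independent, and it supports the word $\omega_i$, with $\omega_i(p)\ne0$. By induction $|Z_i|+1\ge7n-14$, so $|Z|\ge(7n-15)+(n-1)>7n-14$.

For $w=5$ we have $|Z_i|\le7n-14-5(n-1)=2n-9$ and $|\omega_i|\le2n-4$. For $w=6$ we have $|Z_i|\le n-8$ and $|\omega_i|\le n-2$. In both cases every $\omega_i$ is zero or a line word by Lemma~\ref{lem:short}, contradicting (L).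

\subsection{The case $w=2$}
Here $|Z_i|\le5n-12$ and $|Y_i|\le5n-10\le7n-15$, so all $Y_i$ are clean. A nontrivial layer has $\rho_i=1$, $M_i=Z_0$, and gives one equation; so all layers are signed, and case (I) contradicts (S). In case (II) let $Z_0=\{a,b\}$. By \eqref{eq:star} both $x_a=x_b$ and $x_a=-x_b$ occur, in layers $i\ne j$, with circuits $r_i,r_j$ through $a,b$ and $|Z_i|=|Y_i|-2\ge|r_i|-2$, $|Z_j|\ge|r_j|-2$. The other $n-2$ layers have at least two cells each. By Lemma~\ref{lem:cost}(b),
\begin{align*}
|Z|&\ge2(n-2)+(3n-6)+(2n-4)=7n-14&&\text{if $a,b$ are skew,}\\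
|Z|&\ge2(n-2)+(n-2)+(4n-8)=7n-14&&\text{if $a,b$ are collinear.}
\end{align*}
This contradicts $|Z|\le7n-15$.

\subsection{The case $w=3$}
From $3n\le7n-14$ we get $n\ge4$. We have $|Z_i|\le4n-11$ and $|Y_i|\le4n-8\le7n-15$, so all $Y_i$ are clean. A nontrivial layer has $1\le\rho_i<|M_i|\le3$, so it is triangular or one of the following signed layers.
\begin{itemize}
\item \emph{Full:} $\rho_i=1$, $M_i=Z_0$. A circuit $r$ contains $Z_0$ in its support and gives an equation for each of the three pairs, and $h_i=|Y_i|-6\ge|r|-6$.
\item \emph{Nonfull:} there is exactly one equation, on a pair $\{p,q\}$. Either $\rho_i=1$, $M_i=\{p,q\}$, the third cell lies in $Z_i$, and $h_i=|Y_i|-5\ge|r|-5$. Or $\rho_i=2$, $M_i=Z_0$, the cells $p,q$ lie in one class and the third cell in another, $h_i=|Y_i|-6$, and the circuit $r$ vanishing at the third cell has $|r|\le|Y_i|-1$, so again $h_i\ge|r|-5$.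
\end{itemize}
So for every edge coming from a signed layer $i$ there is a circuit $r$ through its two cells, with the sign of the edge, such that
\begin{equation}\label{eq:excess}
h_i\ge|r|-6,\qquad\text{and}\qquad h_i\ge|r|-5\ \text{ if the layer is nonfull.}
\end{equation}

\subsubsection*{Case (I)} By (S) there is a triangular layer, say layer $1$, with $M_1=Z_0=\{a,b,c\}$ and $A_1=\{u\cdot x=0\}$. In a triangular layer $|S|\le|Y_i|\le4n-8<4n-5$, so one of (C), (T1), (T0) of Lemma~\ref{lem:triangle} holds, and from $|Z_i|=|Y_i|-3$ we get $|Z_i|\ge2n-4$ in case (C) and $|Z_i|\ge3n-6$ in cases (T1), (T0). Also, for any two distinct layers $i,j$,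
\begin{equation}\label{eq:pair}
|Z_i|+|Z_j|\le7n-14-3(n-2)=4n-8 .
\end{equation}

\emph{Suppose there are two triangular layers, $1$ and $2$.} If one is not a corner, $|Z_1|+|Z_2|\ge5n-10>4n-8$. So both are corners, equality holds in \eqref{eq:pair}, and all other layers have exactly three cells. Name the cells so that $\{a,c\},\{b,c\}$ are the collinear pairs. In both layers the equation is $x_c=x_a+x_b$, so $A_1=A_2\ne0$ and $\psi_0(c)=\psi_0(a)+\psi_0(b)$. The other layers are not triangular, as $3<2n-4$. By \eqref{eq:star} one of them, layer $i$, is nontrivial, hence signed, and $|Y_i|\le6$. It cannot give $x_a=x_c$ or $x_b=x_c$, since then $\psi_0(b)=0$ or $\psi_0(a)=0$. It cannot give $x_a=-x_c$ or $x_b=-x_c$, since the circuit would have weight at least $4n-6\ge10$. So it is nonfull with the pair $\{a,b\}$. If $\rho_i=1$, then $|Y_i|=5<2n-2$, contradicting Lemma~\ref{lem:cost}(b); if $\rho_i=2$, then $|Y_i|=6<2n-1$, contradicting Lemma~\ref{lem:rank}(i).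

\emph{Suppose layer $1$ is the only triangular layer.} Let $\Gamma$ be the signed graph of the other layers and $E_\Gamma$ its solution space. By \eqref{eq:star}, $E_\Gamma\cap\{u\cdot x=0\}=0$, so $\Gamma$ has at most one balanced component. If it has none, $2\psi_0=0$, contradicting (T). If the balanced component is a single vertex, the other two vertices lie in an unbalanced component, so $2\psi_0=0$ there, and $u\cdot\psi_0=0$ gives $2\psi_0=0$ at the third vertex as well, contradicting (T). It cannot have two vertices, since the third vertex would be another balanced component. So $\Gamma$ is connected and balanced, $E_\Gamma=\mathbb Qv$ with $v\in\{\pm1\}^3$, and $\psi_0=\alpha v$ with $0\ne\alpha\in\mathbb Q/\mathbb Z$. From $(u\cdot v)\alpha=0$ and $u\cdot v\in\{\pm1,\pm3\}$ we get $u\cdot v=\pm3$, so $u=\pm v$; this is the one place where $3$-torsion has to be excluded. An edge $\{p,q\}$ of $\Gamma$ has sign $v_pv_q=u_pu_q=-\sigma_{pq}$, opposite to the cheap sign pattern of layer $1$. Take an edge, from layer $i$, with circuit $r$; by \eqref{eq:excess}, $|Z_i|\ge|r|-3$. In case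 (C) the edge is collinear with sign $-$ or skew with sign $+$, so $|r|\ge3n-4$ and $|Z_1|+|Z_i|\ge(2n-4)+(3n-7)=5n-11$. In case (T1) it is collinear with sign $-$ or skew, so $|r|\ge2n-2$ and the sum is at least $(3n-6)+(2n-5)=5n-11$. In case (T0) it is skew with sign $+$ and the sum is at least $(3n-6)+(3n-7)=6n-13$. For $n\ge4$ all these numbers exceed $4n-8$, contradicting \eqref{eq:pair}.

\subsubsection*{Case (II)} A triangular layer would give $0=u\cdot\psi_0=\frac12$. So all layers are signed. Let $\Gamma$ be the graph of all layers. By \eqref{eq:star} it has no balanced component, in particular no isolated vertex, so it is connected and unbalanced. The budget is $\sum h_i\le4n-15$. By \eqref{eq:excess} and Lemma~\ref{lem:cost}(b), a collinear edge of sign $-$ needs $h_i\ge4n-12$, which is too much. So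
\begin{equation}\label{eq:collplus}
\text{all collinear edges have sign }+ ,
\end{equation}
a skew edge of sign $+$ needs $h_i\ge3n-10$, and a skew edge of sign $-$ needs $h_i\ge2n-8$, and $h_i\ge2n-7$ if the layer is nonfull. We distinguish cases by the number of collinear pairs in $Z_0=\{a,b,c\}$.

\emph{Three collinear pairs.} All edges have sign $+$, so $\Gamma$ is balanced.

\emph{No collinear pair.} The circuit of a full layer contains three pairwise skew cells, so it is not supported on two lines, $|r|\ge3n-4$ by Lemma~\ref{lem:cost}(a), and $h_i\ge3n-10\ge2n-7$. A nonfull layer also has $h_i\ge2n-7$. Since each $A_i\ne0$, \eqref{eq:star} requires two nontrivial layers, and $\sum h_i\ge4n-14$.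

\emph{One collinear pair, $\{a,b\}$.} If there is no skew edge of sign $+$, then $(x_a,x_b,x_c)=(1,1,-1)$ solves all equations. So some layer $i$ has a skew edge of sign $+$, and $h_i\ge3n-10$. The other layers have total excess at most $n-5<2n-8$, so they have no skew edges and give at most $x_a=x_b$. If layer $i$ is full with circuit $r$, then $r(a)=r(b)$ by \eqref{eq:collplus}, and $r|_{Z_0}$ solves all equations. If it is nonfull, $(1,1,1)$ solves all equations. Both contradict \eqref{eq:star}.

\emph{Two collinear pairs, $\{a,c\}$ and $\{b,c\}$.} If no edge $ab$ has sign $-$, then $(1,1,1)$ solves all equations. So some layer $i$ gives $x_a=-x_b$. A full layer has $r(a)=r(c)=r(b)$ by \eqref{eq:collplus} and so gives $x_a=x_b$; hence layer $i$ is nonfull. If another layer gave $x_a=x_b$, the total excess would be at least $(3n-10)+(2n-7)>4n-15$. So no layer is full, all edges $ab$ have sign $-$, and all edges $ac$, $bc$ have sign $+$. If only two of the three pairs carried edges, $\Gamma$ would be balanced. So there are nonfull layers $j,k$ giving $x_a=x_c$ and $x_b=x_c$, and $i,j,k$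 are distinct. Here \eqref{eq:excess} is too weak by one cell in each layer, and we have to count the third cell of $Z_0$. We claim
\[
h_i\ge2n-6,\qquad h_j\ge n-4,\qquad h_k\ge n-4,
\]
which gives $\sum h\ge4n-14$, a contradiction.

Consider layer $i$ with $\rho_i=1$. Then $c\in Z_i$ and $h_i=|Y_i|-5$. If $|r|\ge3n-4$, then $h_i\ge3n-9\ge2n-6$. Otherwise $r=\pm(\mathbf 1_\ell-\mathbf 1_{\ell'})$ with $a\in\ell$, $b\in\ell'$, and the common cell of $\ell,\ell'$ is collinear with both $a$ and $b$. The cells $a,b$ differ in exactly two coordinates, so exactly two cells are collinear with both, namely $c$ and the opposite corner $c'$ of the rectangle with diagonal $a,b$. If the lines meet in $c$, then $r(c)=0$. If they meet in $c'$, then $c\notin\ell\cup\ell'$ because $c,c'$ are skew. So $c\in Y_i\setminus\operatorname{supp}r$, $|Y_i|\ge2n-1$, and $h_i\ge2n-6$.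

Consider layer $i$ with $\rho_i=2$. Then $h_i=|Y_i|-6$, and $a,b$ lie in one class of $S\subset Y_i$. If $S$ has two classes, the two circuits have disjoint supports and one contains the skew cells $a,b$, so $|Y_i|\ge(2n-2)+n\ge2n$. If $S$ has three classes, two of the three circuits contain $a,b$, so $2|Y_i|\ge2(2n-2)+n=5n-4\ge4n$. In both cases $h_i\ge2n-6$.

Consider layer $j$. If $\rho_j=1$, then $b\in Z_j$ and $h_j=|Y_j|-5$. Either $r=\pm\mathbf 1_\ell$ with $a,c\in\ell$, and $b\notin\ell$ since $a,b$ are skew, so $|Y_j|\ge n+1$ and $h_j\ge n-4$; or $|r|\ge2n-2$ and $h_j\ge2n-7\ge n-4$. If $\rho_j=2$, then $|Y_j|\ge2n-1$ by Lemma~\ref{lem:rank}(i) and $h_j=|Y_j|-6\ge2n-7\ge n-4$. Exchanging $a$ and $b$ gives the bound for layer $k$.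

\subsection{The case $w=4$}
From $4n\le7n-14$ we get $n\ge5$.

\subsubsection*{Case (I)} We have $|Z_i|\le3n-10$ and $|Y_i|\le3n-6\le7n-15$, so all $Y_i$ are clean, and $\rho_i\le2$ by Lemma~\ref{lem:rank}(ii). So every layer is signed or triangular, and by (S) some layer, say layer $1$, is triangular. The budget is $\sum h_i\le3n-14$. Since $|Y_1|\le3n-6<3n-3$, Lemma~\ref{lem:triangle} shows that any three cells of $M_1$ from the three classes form a corner, and by \eqref{eq:transfer} $\psi_0(c)=\psi_0(a)+\psi_0(b)$ in the naming of (C). It follows that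
\begin{equation}\label{eq:distinct}
\text{collinear cells $p,q\in M_1$ in different classes have }\psi_0(p)\ne\psi_0(q).
\end{equation}
Indeed, complete $p,q$ by a cell of $M_1$ from the third class; then $\{p,q\}$ is $\{a,c\}$ or $\{b,c\}$, and $\psi_0(p)-\psi_0(q)$ is $\pm\psi_0(b)$ or $\pm\psi_0(a)$.

Let $|M_1|=4-o$ with $o\in\{0,1\}$, so $\dim A_1=2+o$. By Lemma~\ref{lem:rank}(i), $h_1=|Y_1|-|M_1|-4\ge2n-9+o$. For $i\ne0,1$ it follows that $h_i\le n-5-o$ and $|Y_i|=h_i+4+|M_i|\le n+3-o<2n-1$, so $\rho_i\le1$. If $M_i\ne\emptyset$, then $\operatorname{Rel}(Y_i)$ is generated by a circuit $r_i$ of weight at most $n+3-o$. We show that $r_i=\pm\mathbf 1_\ell$. Otherwise $|r_i|\ge2n-2$, which forces $n=5$, $o=0$, $h_i=0$ and $8\le|r_i|\le|Y_i|=4+|M_i|$. So $M_i=Z_0=M_1$, $|r_i|=8<3n-4$, $r_i=\pm(\mathbf 1_\ell-\mathbf 1_{\ell'})$ and $Z_0\subset\operatorname{supp}r_i$. Among three cells of $Z_0$ from different classes of layer $1$, two lie on the same line $\ell$ or $\ell'$; layer $i$ gives them equal values of $\psi_0$, contradicting \eqref{eq:distinct}.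

So all edges of the graph of the layers $i\ne1$ have sign $+$ and join collinear cells with equal values of $\psi_0$. Let $\kappa$ be its number of components; its solution space has dimension $\kappa$ and meets $A_1$ in $0$ by \eqref{eq:star}, so $\kappa+2+o\le4$. If $o=0$, then $M_1=Z_0$, and by \eqref{eq:distinct} no edge joins different classes, so $\kappa\ge3$, a contradiction. If $o=1$, then $\kappa=1$, so $\psi_0$ is constant on $Z_0$; this contradicts \eqref{eq:distinct} for the cells $a,c$ of the corner $M_1$.

\subsubsection*{Case (II)} Here we argue directly with the words $\omega_i$. We have $|Z_i|\le7n-15-4(n-1)=3n-11$, and $\omega_i$ is $\frac12$ on the symmetric difference $Z_0\triangle Z_i$ and $0$ elsewhere, so $|\omega_i|\le3n-7<3n-4$. By Lemma~\ref{lem:short} with $A=\{0,\frac12\}\subset\mathbb Q/\mathbb Z$, $\omega_i$ is $\frac12$ times a sum of at most two distinct lines. With $\mu_i=|M_i|$ we have $|\omega_i|=\mu_i+|Z_i|-(4-\mu_i)$, that is, $h_i=|\omega_i|-2\mu_i$, and the budget is $\sum h_i\le3n-15$. Recall that $M_i\subset\operatorname{supp}\omega_i$. Define subspaces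 $B_i\subset E$ as follows.
\begin{itemize}
\item[(0)] If $\omega_i=0$, then $B_i=E$.
\item[(1)] If $\omega_i=\frac12\mathbf 1_\ell$, then $B_i$ consists of the $x$ that are constant on $M_i$.
\item[(2)] If $\omega_i=\frac12(\mathbf 1_\ell+\mathbf 1_{\ell'})$ and the lines are disjoint or meet in a cell $z_0\in Z_0$, then $B_i$ consists of the $x$ that are constant on $M_i\cap\ell$ and constant on $M_i\cap\ell'$.
\item[(3)] If $\omega_i=\frac12(\mathbf 1_\ell+\mathbf 1_{\ell'})$ and the lines meet in a cell $z_0\notin Z_0$, then $B_i$ consists of the $x$ that equal $\kappa$ on $M_i\cap\ell$ and $-\kappa$ on $M_i\cap\ell'$ for some $\kappa$.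
\end{itemize}
Then $B_i\subset A_i$. For (0) and (1) this is (L). For (2) subtract from $\sum x_pe_p$ the zero vectors $\kappa\sum_\ell e_z$ and $\kappa'\sum_{\ell'}e_z$, where $\kappa,\kappa'$ are the two constants; for (3) subtract $\kappa(\sum_\ell e_z-\sum_{\ell'}e_z)$. The cells of $M_i$ lie on exactly one of the lines, so their coefficients become $0$. The cells of $Z_0\setminus M_i$ lie in $Z_i$, and so do the cells outside $Z_0$ on exactly one of the lines, where $\psi_i=\omega_i=\frac12$. A common cell $z_0$ of the lines lies in $Z_0\setminus M_i$ in type (2) and has coefficient $0$ in type (3). Hence $\bigcap B_i=0$ by \eqref{eq:star}.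

Each $B_i$ is defined by equations $x_p=x_q$ with $p,q$ collinear and $x_p=-x_q$ with $p,q$ skew; the latter occur only in type (3), where $p\in\ell\setminus\ell'$ and $q\in\ell'\setminus\ell$ differ in two coordinates. If no skew equation occurs, $(1,1,1,1)\in\bigcap B_i$. So some layer, say layer $1$, has type (3) with $M_1$ meeting both lines $\ell,\ell'$, and $h_1=2n-2-2\mu_1$. If $\mu_1=4$, then $Z_0\subset\ell\triangle\ell'$, two cells of $Z_0$ are collinear if and only if they lie on the same one of the two lines, and the vector equal to $1$ on $\ell$ and $-1$ on $\ell'$ satisfies all equations of all layers. So $\mu_1\le3$, $h_1\ge2n-8$, and $h_i\le n-7$ for $i\ne1$. Let $i\ne1$. If $|\omega_i|=n$, then $n-2\mu_i\le n-7$ forces $\mu_i=4$, so $Z_0=M_i$ lies on a line, although $M_1$ contains a skew pair. If $|\omega_i|\in\{2n-2,2n\}$, then $h_i\ge2n-10>n-7$. So $\omega_i=0$ for all $i\ne1$, and $\bigcap B_i=B_1\ne0$, a contradiction.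

All values $1\le w\le6$ lead to a contradiction, and Theorem~\ref{thm:torsion} is proved. \qed

\begin{remark}
The extremal word $\frac12\mathbf 1_{Z^*}$ on $X_3$ shows where the estimates are tight. In direction $z$ the layers of $Z^*$ have $3n-6$ cells ($z=0$), $2n-4$ cells ($z=1$), and for $z\ge2$ the two skew cells $(0,0),(2,1)$; these are the numbers in the skew case of $w=2$. In direction $x$, for $n\ge4$, the layers $x\ge3$ consist of the three cells $(y,z)=(0,0),(1,0),(1,1)$, with two collinear pairs, and the layers $x=0,1,2$ have $2n-3$, $n-1$, $n-1$ cells, so their excesses $2n-6$, $n-4$, $n-4$ are those of the last subcase of $w=3$.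
\end{remark}

\begin{thebibliography}{1}

\bibitem{BCCG}
Matthias Beck, Moshe Cohen, Jessica Cuomo, and Paul Gribelyuk,
\emph{The number of ``magic'' squares and hypercubes},
arXiv:math/0201013 (2002).

\end{thebibliography}
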